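# A lower bound for the Swan conductor of an adjoint Langlands parameter

## 1. The inequality $\mathrm{sw}(\mathrm{Ad}\,\phi)\ge \mathrm{rank}(G)-\dim\mathfrak g^{\phi(\mathcal I)}$

Let $k$ be a $p$-adic field with residue field $\mathfrak f$, Weil group $\mathcal W=\langle\mathrm{Fr}\rangle\ltimes\mathcal I$, inertia group $\mathcal I$ and wild inertia group $\mathcal I_+$.

**Theorem 1.** Let $G$ be a connected reductive group over $\mathbb C$ with Lie algebra $\mathfrak g$, and let $\phi:\mathcal W\times\mathrm{SL}_2(\mathbb C)\to G$ be a Langlands parameter. For every $x\in\phi(\mathcal I)$ whose image generates $\phi(\mathcal I)/\phi(\mathcal I_+)$,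
$$\mathrm{sw}(\mathrm{Ad}\,\phi)\ \ge\ \dim\mathfrak g^{x}-\dim\mathfrak g^{\phi(\mathcal I)}\ \ge\ \mathrm{rank}(G)-\dim\mathfrak g^{\phi(\mathcal I)}.$$
If $\phi$ is inertially discrete, then $\mathrm{sw}(\mathrm{Ad}\,\phi)\ge\mathrm{rank}(G)$.

In particular this proves the following statement, which is a conjecture of Gross and Reeder, quoted here from Masoud Kamgarpour and Daniel S. Sage, "A geometric analogue of a conjecture of Gross and Reeder", arXiv:1606.00943 (2016).

**Conjecture (Gross–Reeder).** Suppose $G$ is simple. If the Langlands parameter $\phi:\mathcal W\times\mathrm{SL}_2(\mathbb C)\to G$ is discrete and inertially discrete, then the Swan conductor of $\mathrm{Ad}(\phi)$ is greater than or equal to the rank of $G$.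

Theorem 1 uses neither simplicity nor discreteness. Let us unpack the words.

The Weil group is the subgroup of $\mathrm{Gal}(\bar k/k)$ acting on $\bar{\mathfrak f}$ by powers of Frobenius; $\mathrm{Fr}$ is a geometric Frobenius element, $\mathcal I$ is the subgroup acting trivially on $\bar{\mathfrak f}$, and $\mathcal I_+$ is the pro-$p$-Sylow subgroup of $\mathcal I$. It is normal, and $\mathcal I/\mathcal I_+$ is procyclic of order prime to $p$.

**Definition (parameters).** A *Langlands parameter* with values in $G$ is a homomorphism $\phi:\mathcal W\times\mathrm{SL}_2(\mathbb C)\to G$ that is algebraic on $\mathrm{SL}_2(\mathbb C)$, continuous on $\mathcal I$, and has $\phi(\mathrm{Fr})$ semisimple. It is *discrete* if the centralizer of its image in $G$ is finite, and *inertially discrete* if $\mathfrak g^{\phi(\mathcal I)}=0$.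

For instance, let $G=\mathrm{PGL}_2$ and let $\phi$ be the projection to $\mathrm{SL}_2(\mathbb C)$ followed by $\mathrm{SL}_2(\mathbb C)\to\mathrm{PGL}_2(\mathbb C)$. This is discrete, since the image is all of $G$ and the center is trivial. It is not inertially discrete, since inertia acts trivially. Its Swan conductor is $0$, smaller than the rank $1$. So discreteness alone is not enough, and the correction term $\dim\mathfrak g^{\phi(\mathcal I)}$ in Theorem 1 is needed.

The Swan conductor is defined through ramification groups, and we fix once and for all the setting in which they will appear.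

**Setting.** $K$ is a complete discretely valued field with algebraically closed residue field of characteristic $p$, and $L/K$ is a finite Galois extension with group $D$. It is totally ramified, so $D=D_0$. Write $D_0\supseteq D_1\supseteq D_2\supseteq\cdots$ for the ramification groups in lower numbering. Then $P=D_1$ is the normal Sylow $p$-subgroup of $D$, and $D/P$ is cyclic of order prime to $p$. Representations are finite-dimensional and complex.

**Definition (Swan conductor).** For a representation $V$ of $D$,
$$\mathrm{sw}(V)=\sum_{i\ge1}\frac{|D_i|}{|D_0|}\dim(V/V^{D_i}).\tag{1}$$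

**Definition (tame generator).** An element $x\in D$ is a *tame generator* if its image generates $D/P$.

**Example (dihedral inertia in $\mathrm{PGL}_2$).** Let $p$ be odd and suppose that $\phi(\mathcal I)=D\subset\mathrm{PGL}_2(\mathbb C)$ is dihedral of order $2p$: the rotations are the classes of $\mathrm{diag}(\varepsilon,1)$ with $\varepsilon^p=1$, and a reflection is the class of an antidiagonal matrix. Then $P$ is the rotation group, and the tame generators are exactly the $p$ reflections. Suppose $D_1=\dots=D_m=P$ and $D_{m+1}=1$, with $m\ge1$. On $\mathfrak g=\mathfrak{sl}_2$, the group $P$ fixes the diagonal line and acts on the two root lines by nontrivial characters. A reflection $x$ acts by $-1$ on the diagonal line and swaps the root lines. So $\mathfrak g^D=0$ and $\dim\mathfrak g^x=1$, while (1) gives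
$$\mathrm{sw}(\mathfrak g)=m\cdot\frac{p}{2p}\cdot2=m\ge1=\mathrm{rank}(G).$$
There is equality when $m=1$. Section 10 constructs such a parameter.

## 2. Passing to a finite Galois group

Theorem 1 follows from a statement that mentions no reductive group.

**Theorem 2.** In the Setting above, for every representation $V$ of $D$ and every tame generator $x\in D$,
$$\dim V^x\le\dim V^D+\mathrm{sw}(V).$$

**Theorem 2 implies Theorem 1.** A Lie group has a neighborhood $U$ of $1$ that contains no nontrivial subgroup. As $\phi|_{\mathcal I}$ is continuous and $\mathcal I$ is profinite, some open subgroup $J\le\mathcal I$ has $\phi(J)\subset U$, so $\phi(J)=1$. Since $J$ has finite index, $D:=\phi(\mathcal I)$ is finite.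

Let $K$ be the completion of the maximal unramified extension of $k$. Its absolute Galois group is $\mathcal I$, so $D=\mathrm{Gal}(L/K)$ for some $L$. The subgroup $\phi(\mathcal I_+)$ is a normal $p$-subgroup with quotient of order prime to $p$, so it is the wild subgroup $P$. The Swan conductor of $\mathrm{Ad}\,\phi$ is by definition $\mathrm{sw}(\mathfrak g)$ for this $D$; it depends only on $\phi|_{\mathcal I}$. The elements $x$ of Theorem 1 are the tame generators of $D$, and they exist because $\mathcal I/\mathcal I_+$ is procyclic. Theorem 2 with $V=\mathfrak g$ gives $\mathrm{sw}(\mathrm{Ad}\,\phi)\ge\dim\mathfrak g^x-\dim\mathfrak g^{D}$, the first inequality.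

For the second, $x\in G$ has finite order, hence is semisimple, hence lies in a maximal torus $T$ of the connected group $G$. So $\mathfrak g^x\supseteq\mathrm{Lie}(T)$ and $\dim\mathfrak g^x\ge\mathrm{rank}(G)$. If $\phi$ is inertially discrete the last term vanishes. $\square$

The rest of the lecture proves Theorem 2. The following facts are standard (Serre, *Local Fields*, Ch. IV, VI).

For real $t>0$ put $D_t=D_{\lceil t\rceil}$ and $\eta(t)=\int_0^t|D_\tau|/|D_0|\,d\tau$; the upper numbering is $D^{\eta(t)}=D_t$. So $D^u=D_i$ for $u\in(\eta(i-1),\eta(i)]$, an interval of length $|D_i|/|D_0|$. Lower numbering is compatible with subgroups, $H_i=H\cap D_i$, and upper numbering with quotients, $(D/N)^u=D^uN/N$.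

**(F1)** $\mathrm{sw}$ is additive and $\ge0$, and $\mathrm{sw}(V)=0$ if and only if $P$ acts trivially (look at the term $i=1$ of (1)). It does not change when a representation of $D/N=\mathrm{Gal}(L^N/K)$ is inflated to $D$; this follows from (F4) and the compatibility with quotients.

**(F2)** $\mathrm{sw}(V)$ is an integer (Artin; Hasse–Arf).

**(F3)** If $H\le D$, $M=L^H$ and $W$ is a representation of $H$, then
$$\mathrm{sw}_K(\mathrm{Ind}_H^DW)=\mathrm{sw}_M(W)+\dim W\cdot\mathrm{sw}_K(\mathrm{Ind}_H^D1).$$
Indeed the Artin conductor $a(V)=\dim V-\dim V^D+\mathrm{sw}(V)$ satisfies $a_K(\mathrm{Ind}\,W)=a_M(W)+\dim W\cdot a_K(\mathrm{Ind}\,1)$, the residue degree being $1$. Since $\dim(\mathrm{Ind}\,W)^D=\dim W^H$,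
$$\mathrm{sw}_K(\mathrm{Ind}\,W)=\bigl(\dim W-\dim W^H+\mathrm{sw}_M(W)\bigr)+\dim W\,a_K(\mathrm{Ind}\,1)-[D:H]\dim W+\dim W^H,$$
and $a_K(\mathrm{Ind}\,1)=[D:H]-1+\mathrm{sw}_K(\mathrm{Ind}\,1)$. Substituting gives the formula.

**(F4)** $\mathrm{sw}(V)=\int_0^\infty\dim(V/V^{D^u})\,du$, by the description of $D^u$ on each interval $(\eta(i-1),\eta(i)]$. Suppose $P\neq1$ and let $s>0$ be the largest $u$ with $D^u\ne1$. Then $\mathrm{sw}(E)\le s\dim E$ for every representation $E$ of $D$. If $V$ is faithful and irreducible, then $\mathrm{sw}(V)=s\dim V$: for $0<u\le s$ the space $V^{D^u}$ is $D$-stable because $D^u$ is normal, and it is not all of $V$ because $D^u\ne1$ acts faithfully, so it is $0$.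

If $H\le D$, the wild subgroup of $H=\mathrm{Gal}(L/M)$ is $H\cap P$.

**A normalization of $x$.** The $p'$-part $x'$ of $x$ is a power of $x$. The $p$-part lies in $P$, since its image in $D/P$ is trivial, so $x'$ is again a tame generator. Moreover $V^x\subseteq V^{x'}$. Hence it suffices to prove Theorem 2 for $x'$. From now on every tame generator $x$ has order prime to $p$, and we put
$$C=\langle x\rangle,\qquad D=P\rtimes C.$$
By Schur–Zassenhaus all complements of $P$ in $D$ are conjugate.

## 3. Three easy groups, and the first term of the Swan sum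

**Tame case.** If $P=1$, then $D=\langle x\rangle$, $\mathrm{sw}(V)=0$ and $V^x=V^D$: equality.

**Totally wild case.** If $D=P$, then $x=1$. The term $i=1$ of (1) is $\dim(V/V^P)=\dim V-\dim V^D$. So $\mathrm{sw}(V)\ge\dim V-\dim V^D$, as claimed.

**The group $\mathbb Z/p\rtimes C$.** Let $P=\mathbb Z/p$, let $C'$ be the kernel of the action of $C$ on $P$, and let $c=[C:C']$. Then $PC'=P\times C'$. The irreducible $V$ on which $P$ acts nontrivially are $\mathrm{Ind}_{PC'}^D(\psi\otimes\theta)$ with $\psi\neq1$ a character of $P$ and $\theta$ a character of $C'$. Such a $V$ restricts to $C$ as $\mathrm{Ind}_{C'}^C\theta$, so $\dim V^x\le1$. Let $m\geq 1$ be the index with $D_1=\dots=D_m=P$, $D_{m+1}=1$. Then (1) gives $\mathrm{sw}(V)=mc/|C|$, which is positive, and an integer by (F2), so it is $\ge1$. The theorem holds. Note also the extra information: $m/|C|\ge1/c$. The smaller the quotient of $C$ that acts on $P$, the later the break in the filtration has to come.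

These cases suggest a first approach. Let $V$ be irreducible with $V^P=0$. The first term of (1) gives
$$\mathrm{sw}(V)\ \ge\ \frac{|P|}{|D|}\dim V=\frac{\dim V}{|C|}.\tag{2}$$
If the $|C|$-th roots of unity were all eigenvalues of $x$ with the same multiplicity, then $\dim V^x=\dim V/|C|$ and we would be done.

The approach stops because the spectrum of $x$ need not be uniform, and the defect can be large. Take $p=2$ and $D=\mathrm{SL}_2(\mathbb F_3)\times P_2$, where $\mathrm{SL}_2(\mathbb F_3)=Q_8\rtimes C_3$ and $P_2$ is a $2$-group with an irreducible representation $\rho$ of dimension $4$ (a product of two dihedral groups of order $8$ has one). In the $2$-dimensional representation $\mathrm{SL}_2(\mathbb F_3)\subset \mathrm{SU}(2)$, an element $x$ of order $3$ has eigenvalues $\omega,\omega^{-1}$ with $\omega=e^{2\pi\sqrt{-1}/3}$. Twisting by the character of $\mathrm{SL}_2(\mathbb F_3)/Q_8$ with value $\omega$ at $x$ gives $V_1$ with eigenvalues $\omega^2,1$. For $V=V_1\otimes\rho$ we get $\dim V=8$ and $\dim V^x=4$. Even with integrality, (2) gives only $\mathrm{sw}(V)\ge\lceil8/3\rceil=3$.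 Whether this group occurs for some $L/K$ does not matter here: the argument uses nothing but the group and the first term, and for this group it does not suffice. What (2) ignores is that $x$ commutes with $P_2$, and the example $\mathbb Z/p\rtimes C$ shows that the filtration notices such things.

So the plan is an induction on $|D|$. When $V$ is induced in a way that is compatible with $x$, (F3) passes the information about the filtration along. What remains is a rigid family, for which both sides can be computed well enough.

## 4. Double cosets and Swan conductors of permutation representations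

This section prepares the induction step for subgroups $H\supseteq C$.

**Mackey estimate.** Let $C\le H\le D$ and $V=\mathrm{Ind}_H^DW$. Mackey's formula reads $V|_C=\bigoplus_{g\in C\backslash D/H}\mathrm{Ind}^C_{C\cap gHg^{-1}}({}^gW)$. The $C$-invariants of the summand at $g$ are $({}^gW)^{C\cap gHg^{-1}}$, of dimension at most $\dim W$; at $g=1$ they are $W^C$. Hence
$$\dim V^C\le\dim W^C+(r-1)\dim W,\qquad r=r(D,H):=|C\backslash D/H|=\dim(\mathrm{Ind}_H^D1)^C.\tag{3}$$

Comparing (3) with (F3), we see what is needed: $r-1$ should be bounded by $\mathrm{sw}(\mathrm{Ind}_H^D1)$.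

**Lemma 3.** If $C\le H\le D$, then $r(D,H)-1\le\mathrm{sw}(\mathrm{Ind}_H^D1)$.

*Proof.* We use induction on $[D:H]$, over all $K$, $L$ and $D$. If $H=D$, both sides are $0$.

*First case: $H\ne D$ is maximal among the proper subgroups containing $C$.* Put $Q=H\cap P$. Since $D=PC$ and $C\le H$, we have $H=QC$. As $H\ne D$, $Q\neq P$. The group $Q$ is $C$-invariant, and it is maximal among proper $C$-invariant subgroups of $P$, because a larger one $Q'$ would give $H<Q'C<D$. Let $\Phi(P)$ be the Frattini subgroup. Then $Q\Phi(P)$ is $C$-invariant, and it is proper because $Q\ne P$. So $Q\Phi(P)=Q$, that is, $Q\supseteq\Phi(P)$. Thus $Q$ is normal in $P$, hence in $D$, and $A=P/Q$ is elementary abelian.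

Since $D=PH$ and $P\cap H=Q$, the $P$-set $D/H$ is $A$. So $\mathrm{Ind}_H^D1$ is the space of functions on $A$, where $P$ acts by translations and $C$ through automorphisms of $A$. The characters of $A$ form a basis; $C$ permutes them and $P$ acts on each by scalars. Each $C$-orbit of nontrivial characters spans a subrepresentation on which $P$ acts nontrivially, so its Swan conductor is a positive integer by (F1) and (F2). Therefore $\mathrm{sw}(\mathrm{Ind}_H^D1)\ge|C\backslash\hat A|-1$. Finally $|C\backslash\hat A|=|C\backslash A|$, since both count the dimension of the $C$-invariant functions on $A$, computed in the basis of characters and in the basis of delta functions. And $|C\backslash A|=|C\backslash D/H|=r(D,H)$.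

*Second case: $H<H'<D$ for some $H'$.* Put $W=\mathrm{Ind}_H^{H'}1$ and $M'=L^{H'}$. Then $x$ is a tame generator of $H'$, and $\dim W^C=r(H',H)$. Apply (3) to $\mathrm{Ind}_{H'}^DW=\mathrm{Ind}_H^D1$, then the induction hypothesis to $H<H'$ and $H'<D$, both of smaller index, and then (F3):
$$r(D,H)-1\le(\dim W^C-1)+(r(D,H')-1)\dim W\le\mathrm{sw}_{M'}(W)+\dim W\,\mathrm{sw}_K(\mathrm{Ind}_{H'}^D1)=\mathrm{sw}_K(\mathrm{Ind}_H^D1).\ \square$$

## 5. Induced representations, and reduction to $V|_P$ irreducible

We start the proof of Theorem 2, by induction on $|D|$, over all $K$ and $L$. Both sides are additive in $V$, so let $V$ be irreducible. If $V$ is not faithful, replace $D$ by its image $D/N$: the image of $x$ is a tame generator of $D/N$, the invariants do not change, and neither does $\mathrm{sw}$ by (F1). So let $V$ be faithful and irreducible. The case $P=1$ was treated in Section 3. So let $P\ne1$. Then $P$ acts nontrivially, hence $V^D=0$ and $\mathrm{sw}(V)\ge1$. We must show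
$$\dim V^x\le\mathrm{sw}(V).$$

**Step 1: $V$ induced from a proper subgroup containing $P$.** The aim is to dispose of $V=\mathrm{Ind}_H^DW$ with $P\le H<D$. Let $e=[D:H]$ and $M=L^H$. As $D/P$ is cyclic, $H=P\langle x^e\rangle$, so $x^e$ is a tame generator of $H$ and $C\cap H=\langle x^e\rangle$. Since $D=CH$ there is one double coset, and Mackey gives $V|_C=\mathrm{Ind}^C_{\langle x^e\rangle}W$, so $\dim V^x=\dim W^{x^e}$. The normal subgroup $P\le H$ acts trivially on $\mathrm{Ind}_H^D1$, so (F3) gives $\mathrm{sw}(V)=\mathrm{sw}_M(W)$. Also $\dim W^H=\dim V^D=0$. The induction hypothesis for $H$ says $\dim W^{x^e}\le\mathrm{sw}_M(W)$. This is the claim.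

**Step 2: $V$ induced from a proper subgroup containing $C$.** Let $V=\mathrm{Ind}_H^DW$ with $C\le H<D$ and $M=L^H$. Then $x$ is a tame generator of $H$, and $W^H=0$ as before, so $\dim W^x\le\mathrm{sw}_M(W)$ by induction. By (3), Lemma 3 and (F3),
$$\dim V^x\le\dim W^x+(r-1)\dim W\le\mathrm{sw}_M(W)+\dim W\,\mathrm{sw}(\mathrm{Ind}_H^D1)=\mathrm{sw}(V).$$

Irreducible representations of $p$-groups are monomial, so one might hope that these two steps always apply. They do not. The $2$-dimensional representation $V_1$ of $\mathrm{SL}_2(\mathbb F_3)$ is not induced from any proper subgroup, since such a subgroup would have index $2$, while the abelianization of $\mathrm{SL}_2(\mathbb F_3)$ is $\mathbb Z/3$. Here is a second example, to which we return. For $p=5$ let $P$ be the Heisenberg group on $\mathbb F_5^2\times\mathbb F_5$, with $(u,s)(v,t)=(u+v,\,s+t+\tfrac12\det(u,v))$. Let $C=C_3$ act through an element of order $3$ of $\mathrm{SL}_2(\mathbb F_5)$, with characteristic polynomial $t^2+t+1$. This polynomial is irreducible mod $5$ because $-3=2$ is not a square. Take $V$ of dimension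 $5$ with $V|_P$ irreducible and the center acting nontrivially. It is not induced from a proper $H\supseteq P$, because $V|_P$ is irreducible. If it were induced from a proper $H\supseteq C$, then $[D:H]=5$, and $H\cap P$ would be a subgroup of index $5$ in $P$, hence contain the center, and give a $C$-stable line in $\mathbb F_5^2$; there is none.

From now on we assume that neither Step 1 nor Step 2 applies.

**Step 3: what is left.** The aim is to show that $V$ is already irreducible on $P$, and that abelian normal subgroups inside $P$ are central.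

*(a) $V|_P$ is irreducible.* The $P$-isotypic components of $V$ are permuted transitively by $D$, and $V$ is induced from the stabilizer of one of them, which contains $P$. As Step 1 does not apply, $V|_P$ is isotypic, of some type $\rho$ whose class is $D$-stable. Then $\rho$ extends to $D$: choose $T$ with $T\rho(g)T^{-1}=\rho(xgx^{-1})$ for $g\in P$. The operator $T^{|C|}$ commutes with $\rho(P)$, so it is scalar, and we rescale $T$ so that $T^{|C|}=1$. Put $\tilde\rho(gx^j)=\rho(g)T^j$. Now $V\cong\tilde\rho\otimes\mathrm{Hom}_P(\tilde\rho,V)$, where the second factor is a representation of the cyclic group $D/P$. It is irreducible because $V$ is, so it has dimension $1$.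

*(b) Every abelian subgroup $A\le P$ that is normal in $D$ acts on $V$ by scalars.* Let $S$ be the stabilizer in $D$ of an $A$-isotypic component, so $V$ is induced from $S$. By (a), $P$ already permutes the components transitively, so $[D:S]=[P:P\cap S]$, and therefore $|S/(S\cap P)|=|C|$. By Schur–Zassenhaus $S$ contains a complement to $S\cap P$, of order $|C|$. It is also a complement to $P$ in $D$, hence a conjugate of $C$. Replacing the component by a translate, we may assume $C\le S$. As Step 2 does not apply, $S=D$. So $V|_A$ is isotypic, and $A$ being abelian, it acts by scalars.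

Let $Z=Z(P)$. By (b) it acts by a character $\omega$, which is faithful since $V$ is. Hence $Z$ is cyclic, and central in $D$. Likewise every abelian subgroup of $P$ that is normal in $D$ acts by scalars, so is central in $D$, so lies in $Z$. If $P=Z$, then $\dim V=1$ by (a), and $\dim V^x\le1\le\mathrm{sw}(V)$. So assume $P\ne Z$.

## 6. The group $P$ as a central product of Heisenberg-type groups

**Step 4: structure of $P$.** The aim is to split $P$ into commuting pieces, on each of which $x$ acts irreducibly modulo $Z$. The claim is:

**Lemma 4.** There are normal subgroups $Y_1,\dots,Y_h$ of $D$ ($h\ge1$) with $Z<Y_i\le P$ such that $P=Y_1\cdots Y_h$, $[Y_i,Y_j]=1$ for $i\ne j$, and $P/Z=\bigoplus_iU_i$ with $U_i=Y_i/Z$. Each $U_i$ is an irreducible $\mathbb F_p[C]$-module, and the commutator induces a nondegenerate alternating $C$-invariant form on $U_i$ with values in $\mu:=Z[p]\cong\mathbb F_p$.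

*Proof.* Let $Q\le P$ be normal in $D$ with $Z(Q)=Z\ne Q$; we start with $Q=P$. Let $Y/Z\subseteq Q/Z$ be a minimal normal subgroup of $D/Z$.

As a minimal normal subgroup that is a $p$-group, $Y/Z$ is elementary abelian. The points of $Y/Z$ fixed by conjugation by $P$ form a nontrivial group, since a $p$-group acts on a nontrivial $p$-group, and this group is $D$-stable. By minimality it is all of $Y/Z$. So $[P,Y]\le Z$, the group $D$ acts on $Y/Z$ through $D/P\cong C$, and minimality says that $Y/Z$ is an irreducible $\mathbb F_p[C]$-module.

For $g\in P$ and $y\in Y$ the commutator $[g,y]$ is central, so it is multiplicative in both variables. As $y^p\in Z$, we get $[g,y]^p=[g,y^p]=1$. So $[g,y]\in\mu$, and it depends only on $g$ and $yZ$. Since $Z$ is a nontrivial cyclic $p$-group, $\mu\cong\mathbb F_p$.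

The group $Z(Y)$ is abelian and normal in $D$, so $Z(Y)\le Z$, and then $Z(Y)=Z$. This says that the alternating form $(y,y')\mapsto[y,y']$ on $Y/Z$ is nondegenerate. It is $C$-invariant because $[xyx^{-1},xy'x^{-1}]=x[y,y']x^{-1}=[y,y']$, as $Z$ is central in $D$.

Let $g\in Q$. The linear functional $y\mapsto[g,y]$ on $Y/Z$ equals $[y_0,\cdot]$ for some $y_0\in Y$, by nondegeneracy. Then $y_0^{-1}g$ centralizes $Y$, so $g\in Y\,C_Q(Y)$. Put $Q'=C_Q(Y)$. It is normal in $D$, $Q=YQ'$, and $Y\cap Q'=Z(Y)=Z$. So $Q/Z=Y/Z\oplus Q'/Z$ and $|Q'|<|Q|$. The group $Z(Q')$ centralizes $Y$ and $Q'$, so it lies in $Z(Q)=Z$, and therefore $Z(Q')=Z$.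

If $Q'\ne Z$, repeat with $Q'$ in place of $Q$. The procedure ends with $Q'=Z$, and the groups $Y$ found on the way are $Y_1,\dots,Y_h$. A later $Y_j$ lies in the centralizer of each earlier $Y_i$, so $[Y_i,Y_j]=1$. $\square$

**Step 5: the action of $x$ on $U_i$.** The aim is to find the possible orders. Let $\zeta_i$ be the automorphism of $U_i$ given by $x$, and $c_i$ its order. Put $F=\mathbb F_p[\zeta_i]\subset\mathrm{End}(U_i)$. By Schur's lemma $F$ is a finite commutative domain, hence a field. An $F$-line in $U_i$ is $C$-stable, so $U_i$ is one-dimensional over $F$. A symplectic space has even dimension, so $|F|=|U_i|=q_i^2$ with $q_i=p^{m_i}$, $m_i\ge1$.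

Invariance of the form says that the adjoint of $\zeta_i$ is $\zeta_i^{-1}$. An operator and its adjoint have the same minimal polynomial. So $\zeta_i^{-1}\in F$ is a root of the minimal polynomial of $\zeta_i$ over $\mathbb F_p$, that is, $\zeta_i^{-1}=\sigma(\zeta_i)$ for some $\sigma\in\mathrm{Gal}(F/\mathbb F_p)$. Then $\sigma^2$ fixes $\zeta_i$, which generates $F$, so $\sigma^2=1$. If $\sigma=1$, then $\zeta_i=\pm1$ and $F=\mathbb F_p$, contradicting $|F|=q_i^2$. So $\sigma$ is the element of order $2$ in the cyclic group $\mathrm{Gal}(F/\mathbb F_p)$ of order $2m_i$, namely $a\mapsto a^{q_i}$. Hence $\zeta_i^{q_i}=\zeta_i^{-1}$. Also $c_i\le2$ would give $\zeta_i=\pm1$, which is excluded. We have shown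
$$c_i\mid q_i+1,\qquad c_i\ge3.\tag{4}$$
If $c_i\nmid k$, then $\zeta_i^k-1$ is a nonzero element of the field $F$, so it is invertible. Hence $\zeta_i^k$ has no nonzero fixed vector in $U_i$, nor in its dual.

In the two examples of Section 5, $h=1$ and $(q,c)$ is $(2,3)$ and $(5,3)$.

## 7. The almost uniform spectrum of $x$

**Step 6: $V$ as a tensor product.** The aim is to find the eigenvalues of $x$ on $V$, up to a common scalar, with their multiplicities.

Since the $Y_i$ commute and generate $P$, multiplication $Y_1\times\dots\times Y_h\to P$ is a surjective homomorphism. As $V|_P$ is irreducible, $V|_P=\bigotimes_iV_i$ with $V_i$ an irreducible representation of $Y_i$, and $Z\le Y_i$ acts on $V_i$ by $\omega$.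

*Dimension of $V_i$.* For $u\in U_i$ choose a lift $y_u\in Y_i$. As operators on $V_i$, for $y\in Y_i$,
$$y\,y_u\,y^{-1}=\omega([y,y_u])\,y_u .$$
So the $y_u$ are eigenvectors for conjugation by $Y_i$ on $\mathrm{End}(V_i)$. Their characters $y\mapsto\omega([y,y_u])$ are pairwise distinct, because the form is nondegenerate and $\omega$ is faithful on $\mu$. Hence the $y_u$ are linearly independent. They span $\mathrm{End}(V_i)$ by Burnside's theorem, because $Z$ acts by scalars. So they form a basis, $(\dim V_i)^2=|U_i|=q_i^2$, and $\dim V_i=q_i$. Put $N=\dim V=\prod_iq_i$.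

*Factoring $x$.* Conjugation by $x$ preserves $\mathrm{span}(Y_i)=\mathrm{End}(V_i)\subset\mathrm{End}(V)$, since $Y_i$ is normal in $D$. By Skolem–Noether it is given there by conjugation with some $X_i\in\mathrm{GL}(V_i)$. Then $x$ and $\bigotimes_iX_i$ induce the same automorphism of $\mathrm{End}(V)=\bigotimes_i\mathrm{End}(V_i)$, so
$$x=\lambda\bigotimes_iX_i,\qquad\lambda\in\mathbb C^\times.$$

*Normalizing $X_i$.* The element $x^{c_i}$ acts trivially on $Y_i/Z$ and on $Z$. So conjugation by it has the form $y\mapsto y\,z(y)$ on $Y_i$ with $z(y)\in Z$, and its $n$-th power is $y\mapsto y\,z(y)^n$. Take for $n$ the order of $x^{c_i}$, which is prime to $p$. Then $z(y)^n=1$, and as $Z$ is a $p$-group, $z(y)=1$. So $X_i^{c_i}$ commutes with $\mathrm{End}(V_i)$ and is a scalar. Rescaling $X_i$, and changing $\lambda$, we may assume $X_i^{c_i}=1$.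

*The traces.* Let $c_i\nmid k$. Conjugation by $X_i^k$ permutes the lines $\mathbb Cy_u$ as $\zeta_i^k$ permutes the $u$, so by Step 5 the only line it preserves is the one with $u=0$. This is the line of scalars, where it acts trivially. So its trace on $\mathrm{End}(V_i)$ is $1$. This trace is also $\mathrm{tr}(X_i^k)\,\mathrm{tr}(X_i^{-k})=|\mathrm{tr}\,X_i^k|^2$, as $X_i$ has finite order. Thus $|\mathrm{tr}\,X_i^k|=1$.

*The multiplicities.* For $j\in\mathbb Z/c_i$ let $n(j)$ be the multiplicity of the eigenvalue $e^{2\pi\sqrt{-1}\,j/c_i}$ of $X_i$, and put $a_i=(q_i+1)/c_i$, an integer by (4). Then $\sum_jn(j)=q_i=a_ic_i-1$, and Parseval gives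
$$\sum_jn(j)^2=\frac1{c_i}\sum_{k\in\mathbb Z/c_i}|\mathrm{tr}\,X_i^k|^2=\frac{q_i^2+c_i-1}{c_i}=a_i^2c_i-2a_i+1.$$
Therefore
$$\sum_j(a_i-n(j))=1,\qquad\sum_j(a_i-n(j))^2=a_i^2c_i-2a_i(a_ic_i-1)+a_i^2c_i-2a_i+1=1.$$
The second sum shows that exactly one of the integers $a_i-n(j)$ is nonzero and that it is $\pm1$; the first shows that it is $+1$. So all $n(j)$ equal $a_i$, except one, which equals $a_i-1$. As virtual representations of $\mathbb Z/c_i$, with generator acting by $X_i$,
$$[V_i]=a_iR_{c_i}-\chi_i,\tag{5}$$
where $R_{c_i}$ is the regular representation and $\chi_i$ is a character.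

For $\mathrm{SL}_2(\mathbb F_3)$, where $a=1$ and $c=3$, this says that $x$ has two distinct eigenvalues, as we saw in Section 3. For the Heisenberg group over $\mathbb F_5$ with $c=3$, $a=2$, the multiplicities are $2,2,1$.

## 8. A lower bound for the last break

**Step 7: lower bound for $\mathrm{sw}(V)$.** The aim is to bound $s$ from below in terms of the $c_i$. We do as for $\mathbb Z/p\rtimes C$ in Section 3: we apply integrality not to $V$ but to small auxiliary representations of $D$.

Fix $i$ and a character $\psi\ne1$ of $U_i$. Inflate it to $P$ along $P\to P/Z\to U_i$. By Step 5, a power $x^k$ fixes $\psi$ only if $c_i\mid k$. So the stabilizer of $\psi$ in $C$ is $C'=\langle x^{c_i}\rangle$, the kernel of the action of $C$ on $U_i$. Since $\psi$ is $C'$-invariant, it extends to $PC'$, trivially on $C'$. Let $E=\mathrm{Ind}_{PC'}^D\psi$, of dimension $[C:C']=c_i$. The group $P$ acts nontrivially on $E$, so $\mathrm{sw}(E)$ is a positive integer by (F1) and (F2). With (F4),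
$$1\le\mathrm{sw}(E)\le s\,c_i .$$
So $s\ge1/c_i$ for every $i$. Put $c:=\min_ic_i$. Then $s\ge1/c$. As $V$ is faithful and irreducible, (F4) gives $\mathrm{sw}(V)=sN\ge N/c$, and since $\mathrm{sw}(V)$ is an integer,
$$\mathrm{sw}(V)\ge\lceil N/c\rceil.\tag{6}$$

Compared with (2), the order $|C|$ has been replaced by the smallest order with which $x$ acts on a layer $U_i$.

## 9. Eigenvalue multiplicities in the tensor product

**Step 8: upper bound for $\dim V^x$.** It remains to prove that *every eigenvalue of $\bigotimes_iX_i$ has multiplicity at most $\lceil N/c\rceil$*. Since $x=\lambda\bigotimes X_i$, the space $V^x$ is the eigenspace of $\bigotimes X_i$ for $\lambda^{-1}$. So the claim and (6) give $\dim V^x\le\lceil N/c\rceil\le\mathrm{sw}(V)$.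

*First case: all $c_i=c$.* In the representation ring of $\mathbb Z/c$ we have $R_c^2=cR_c$ and $\chi R_c=R_c$ for every character $\chi$. Multiplying the formulas (5),
$$[V]=\prod_i(a_iR_c-\chi_i)=bR_c+(-1)^h\chi,\qquad N=bc+(-1)^h,$$
for an integer $b$ and a character $\chi$, the generator acting by $\bigotimes X_i$. If $h$ is even, multiplicities are at most $b+1$, and $\lceil N/c\rceil=\lceil b+1/c\rceil=b+1$. If $h$ is odd, multiplicities are at most $b$, and $\lceil N/c\rceil=\lceil b-1/c\rceil=b$, because $c\ge3$. So without the rounding up in (6) the bound would just fail: for multiplicities $2,2,1$ we have $N/c=5/3$.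

*Second case: some $c_j>c$.* Here the deviations from uniformity do not combine so neatly, but there is room to spare. Number so that $c_1=c$; then $j\ne1$. Let $V'=\bigotimes_{i\ge2}V_i$ and $X'=\bigotimes_{i\ge2}X_i$. By (5) each $\nu$ with $\nu^c=1$ has multiplicity at most $a_1$ as an eigenvalue of $X_1$. So the multiplicity of $\kappa$ in $X_1\otimes X'$ is at most
$$a_1\sum_{\nu^c=1}\dim\ker(X'-\kappa\nu^{-1})=a_1\dim\ker\bigl(X'^{\,c}-\kappa^c\bigr),$$
since $X'$ is diagonalizable and the $\kappa\nu^{-1}$ are the roots of $t^c=\kappa^c$.

The operator $X_j^c$ has eigenvalues in the $d$-th roots of unity, where $d=c_j/\gcd(c,c_j)$. As $c_j>c$, $c_j$ does not divide $c$, so $d\ge2$. Each $d$-th root of unity is the $c$-th power of exactly $c_j/d$ of the $c_j$-th roots of unity. By (5) each eigenvalue of $X_j^c$ therefore has multiplicity at most $a_jc_j/d=(q_j+1)/d\le(q_j+1)/2$. Now $X'^{\,c}$ is $X_j^c$ tensored with the diagonalizable operators $X_i^c$, $i\ne1,j$, acting on a space of dimension $N/(q_1q_j)$. For each eigenvalue of the latter, counted with multiplicity, at most $(q_j+1)/2$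 eigenvectors in an eigenbasis of $X_j^c$ complete it to the eigenvalue $\kappa^c$. So
$$\dim\ker(X'^{\,c}-\kappa^c)\le\frac{q_j+1}2\cdot\frac N{q_1q_j}.$$
With $a_1=(q_1+1)/c$, the multiplicity of $\kappa$ is at most
$$\frac{q_1+1}c\cdot\frac{q_j+1}2\cdot\frac N{q_1q_j}=\frac Nc\cdot\frac{(1+1/q_1)(1+1/q_j)}2.$$
If $q_1,q_j\ge3$, then $(1+1/q_1)(1+1/q_j)\le\frac{16}9<2$. If one of them is $2$, then $p=2$, and by (4) the corresponding order divides $3$ and is at least $3$, so it is $3$. Since $c_1\ne c_j$, the other $q$ is not $2$. As a power of $2$ it is at least $4$, and the product is at most $\frac32\cdot\frac54=\frac{15}8<2$. In every case the multiplicity is at most $N/c\le\lceil N/c\rceil$. This proves Theorem 2, and with it Theorem 1 and the Gross–Reeder conjecture. $\blacksquare$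

## 10. Swan character, $L$-groups, regular elements, and parameters with $\mathrm{sw}=\mathrm{rank}$

**Character form.** Let $\mathrm{sw}_D$ be the Swan character, so $\langle\mathrm{sw}_D,V\rangle=\mathrm{sw}(V)$. By Frobenius reciprocity $\langle\mathrm{Ind}_{\langle x\rangle}^D1,V\rangle=\dim V^x$. So Theorem 2 says that $\mathrm{sw}_D-\mathrm{Ind}_{\langle x\rangle}^D1+1_D$ has nonnegative integer multiplicity $\mathrm{sw}(V)-\dim V^x+\dim V^D$ at each irreducible $V$; it is the character of a genuine representation.

**Disconnected targets.** Let $G$ be a complex linear algebraic group with $G^\circ$ reductive, let $\phi$ satisfy the same conditions as before, and let $x\in\phi(\mathcal I)$ be a tame generator. The argument of Section 2 used connectedness only to find a torus fixed by $x$. So we still have $\mathrm{sw}(\mathrm{Ad}\,\phi)\ge\dim\mathfrak g^x-\dim\mathfrak g^{\phi(\mathcal I)}$. The automorphism of $G^\circ$ given by $x$ has finite order, and it preserves a Borel subgroup and a maximal torus $T$ in it (Steinberg, *Endomorphisms of linear algebraic groups*, Thm. 7.5). Hence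
$$\mathrm{sw}(\mathrm{Ad}\,\phi)\ge\dim\mathrm{Lie}(T)^x-\dim\mathfrak g^{\phi(\mathcal I)}.$$
If $G^\circ$ is semisimple, then $x$ permutes the simple roots, which form a basis of the dual of $\mathrm{Lie}(T)$, so $\dim\mathrm{Lie}(T)^x$ is the number of orbits of $x$ on them.

**Equality.** Let $G$ be connected and $\phi$ inertially discrete with $\mathrm{sw}(\mathrm{Ad}\,\phi)=\mathrm{rank}(G)$. Then Theorem 1 forces $\dim\mathfrak g^x=\mathrm{rank}(G)$ for every tame generator $x\in\phi(\mathcal I)$. That is, every such $x$ is a regular semisimple element.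

**Proposition 5 (sharpness for every type).** For every simple adjoint $G$ with Coxeter number $h$ and rank $r$, and all but finitely many $p$, if $|\mathfrak f|\equiv1\pmod h$, there is a discrete, inertially discrete $\phi$ with $\mathrm{sw}(\mathrm{Ad}\,\phi)=r$.

So the constant $\mathrm{rank}(G)$ in the conjecture cannot be improved for any simple type.

*Proof.* Let $T$ be a maximal torus, $X_*$ its cocharacter lattice, $\Phi$ the set of roots, $w$ a Coxeter element and $\zeta_h=e^{2\pi\sqrt{-1}/h}$. We use the following facts (Kostant, Amer. J. Math. 81 (1959); Bourbaki, *Lie* V §6, VI §1.11):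

* $w$ has order $h$ and no nonzero fixed vector on $\mathrm{Lie}(T)$;
* $|\Phi|=rh$;
* there is $v\in X_*\otimes\mathbb Z[\zeta_h]$ with $wv=\zeta_hv$ and $\alpha(v)\ne0$ for all $\alpha\in\Phi$;
* in the adjoint group $w$ has a lift $n\in N(T)$ with $n^h=1$.

For $G=\mathrm{PGL}_2$ one has $h=2$, $w=-1$, $X_*=\mathbb Z$, $v=1$ and $\alpha(v)=\pm1$.

*An eigenvector over $\mathfrak f$.* Exclude the finitely many $p$ that divide $h$ or the norm of some $\alpha(v)$. Reduce modulo a prime of $\mathbb Z[\zeta_h]$ above $p$. The residue field is generated over $\mathbb F_p$ by an $h$-th root of unity, so it embeds in $\mathfrak f$, because $h$ divides $q-1$ with $q:=|\mathfrak f|$. We get $\bar v\in X_*\otimes\mathfrak f$ with $w\bar v=\bar\zeta\bar v$, where $\bar\zeta$ has order $h$ as $p\nmid h$, and $\alpha(\bar v)\ne0$ for all $\alpha$.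

*A character of $E^\times$.* Let $\pi$ be a uniformizer of $k$ and $E=k(\varpi)$ with $\varpi^h=\pi$. Since $\mu_h\subset k$, $E/k$ is cyclic, totally and tamely ramified of degree $h$, with generator $\sigma:\varpi\mapsto\zeta\varpi$, where $\zeta$ is the Teichmüller lift of $\bar\zeta$. Identify $X_*\otimes\mathbb F_p\cong T[p]$ by choosing a primitive $p$-th root of unity in $\mathbb C$. Define
$$\beta:E^\times=\varpi^{\mathbb Z}\times\mu_{q-1}\times U_E^1\to X_*\otimes\mathbb F_p\cong T[p]$$
to be trivial on $\varpi$, on $\mu_{q-1}$ and on $U_E^2$, with $\beta(1+a\varpi)=(1\otimes\mathrm{Tr}_{\mathfrak f/\mathbb F_p})(a\bar v)$. Then $\beta\circ\sigma=w\circ\beta$. Indeed, $\sigma$ sends $1+a\varpi$ to $1+a\zeta\varpi$, and $a\bar\zeta\bar v=w(a\bar v)$; on $\varpi$, where $\sigma(\varpi)=\zeta\varpi$, and on $\mu_{q-1}$, both sides are trivial.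

*The parameter.* By class field theory, view $\beta$ as a homomorphism on the Weil group $\mathcal W_E$. For $\tilde\sigma\in\mathcal W$ lifting $\sigma$ we have $\beta(\tilde\sigma g\tilde\sigma^{-1})=w\,\beta(g)$. So $\ker\beta$ is normal in $\mathcal W$, and $\mathcal W/\ker\beta$ is an extension of $\mathbb Z/h$ by the $p$-group $\mathrm{im}(\beta)$. As $p\nmid h$, it splits as $\mathrm{im}(\beta)\rtimes\mathbb Z/h$, with $\sigma$ acting by $w$. Since $ntn^{-1}=w(t)$ for $t\in T$ and $n^h=1$, sending $\sigma\mapsto n$ and $\mathrm{im}(\beta)\subset T[p]$ to itself defines a homomorphism $\phi:\mathcal W\to G$. We take $\phi$ trivial on $\mathrm{SL}_2(\mathbb C)$. It has open kernel and finite image, so $\phi(\mathrm{Fr})$ is semisimple. The map is injective on $\mathrm{im}(\beta)\rtimes\mathbb Z/h$, because $n^j\notin T$ for $0<j<h$.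

*Discreteness.* For a root $\alpha$, the character $\alpha\circ\beta$ sends $1+a\varpi$ to $\mathrm{Tr}_{\mathfrak f/\mathbb F_p}(a\,\alpha(\bar v))$, with $\mathbb F_p$ identified with the $p$-th roots of unity. It is nontrivial because $\alpha(\bar v)\ne0$ and the trace form is nondegenerate, and it is trivial on $U_E^2$. So its Swan conductor over $E$ is $1$. As $E/k$ is tame, $\mathcal I_+\subset\mathcal W_E$ and its image in $E^\times$ is $U_E^1$. So all $\alpha\in\Phi$ are nontrivial on $\phi(\mathcal I_+)\subset T$, and $\mathfrak g^{\phi(\mathcal I_+)}=\mathrm{Lie}(T)$. As $E/k$ is totally ramified, $\mathcal I$ maps onto $\mathrm{Gal}(E/k)$, so $\phi(\mathcal I)$ acts on $\mathrm{Lie}(T)$ through $\langle w\rangle$ and $\mathfrak g^{\phi(\mathcal I)}=\mathrm{Lie}(T)^w=0$. Thus $\phi$ is inertially discrete. It is discrete, because the centralizer of its image is an algebraic group with zero Lie algebra.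

*The conductor.* Over $E$, wild inertia acts trivially on $\mathrm{Lie}(T)$ and each of the $|\Phi|$ root lines contributes $1$. So the Swan conductor over $E$ is $|\Phi|=rh$. Let $D=\phi(\mathcal I)$ and $H=\phi(\mathcal I\cap\mathcal W_E)$. Then $[D:H]=h$ by the injectivity above, and $H_i=H\cap D_i=D_i$ for $i\ge1$ since $D_1\subset H$. So in (1) passing from $k$ to $E$ only replaces $|D_0|$ by $|D_0|/h$, and $\mathrm{sw}(\mathrm{Ad}\,\phi)=rh/h=r$. $\square$
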